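# Full cosupport for localizations of polynomial rings

## 1. The rings $k[x]_{(x)}$ and $k[[x]]$, computed by hand

Let $k$ be a field and let $D$ be either $k[x]_{(x)}$ or $k[[x]]$. In both cases $D$ is a discrete valuation ring with uniformizer $x$ and $D\subset k[[x]]$. Let $Q=D[1/x]$ be its fraction field. We compute $\operatorname{Ext}^*_D(Q,D)$.

The module $Q$ is the colimit of $D\xrightarrow{x}D\xrightarrow{x}D\to\cdots$, where $1$ in the $n$-th copy goes to $x^{-n}$. This gives a free resolution
$$0\to\bigoplus_{n\ge 0}De_n\to\bigoplus_{n\ge0}De_n\to Q\to 0,\qquad e_n\mapsto e_n-xe_{n+1},\qquad e_n\mapsto x^{-n}.$$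
Indeed, if $\sum a_n(e_n-xe_{n+1})=0$, then $a_0=0$, then $a_1=xa_0=0$, and so on. Modulo the image of the first map every element equals some $ae_N$, which maps to $ax^{-N}$ and so to $0$ only if $a=0$. Apply $\operatorname{Hom}_D(-,D)$. The complex becomes
$$\prod_{n\ge0} D\to\prod_{n\ge0} D,\qquad (g_n)_n\mapsto (g_n-xg_{n+1})_n .$$
A family in the kernel has $g_n=x^rg_{n+r}$ for all $r$, so $g_n\in\bigcap_r x^rD=0$, and $\operatorname{Hom}_D(Q,D)=0$. For the cokernel, send $(u_n)$ to the class of the power series $\sum x^nu_n$ in $k[[x]]/D$. This map is onto (take $u_n\in k$), and it kills the image, since $\sum x^n(g_n-xg_{n+1})=g_0$. Conversely, if $\sum x^nu_n=g_0\in D$, put $g_{n+1}=(g_n-u_n)/x$ recursively. By induction $g_n=\sum_r x^ru_{n+r}$, so $g_n-u_n\in D\cap xk[[x]]=xD$ and $g_{n+1}\in D$. Hence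
$$\operatorname{Ext}^1_D(Q,D)\cong k[[x]]/D. \tag{1}$$

For $D=k[[x]]$ this is $0$, so $\operatorname{RHom}_D(Q,D)=0$. For $D=k[x]_{(x)}$ it is nonzero. The series $\sum_{j\ge1}x^{j!}$ is not in $D$: if it were $g/h$ with $g,h$ polynomials and $h\ne0$, then in $h\sum x^{j!}$ the blocks $hx^{j!}$ do not overlap once $(j+1)!-j!>\deg h$, so this product has infinitely many nonzero coefficients and is not the polynomial $g$. At the other prime the two rings agree: $\operatorname{Ext}^1_D(D/x,D)=D/x\neq0$.

**Definition (cosupport).** Let $R$ be a commutative Noetherian ring, $D(R)$ its unbounded derived category, and $\kappa(\mathfrak p)=R_\mathfrak p/\mathfrak pR_\mathfrak p$ for $\mathfrak p\in\operatorname{Spec}R$. For $X\in D(R)$,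
$$\operatorname{cosupp}_RX=\{\mathfrak p\in\operatorname{Spec}R\mid\operatorname{RHom}_R(\kappa(\mathfrak p),X)\ne0\}.$$
The ring $R$ has *full-cosupport* if $\operatorname{cosupp}_RR=\operatorname{Spec}R$.

So $k[x]_{(x)}$ has full-cosupport, while $\operatorname{cosupp}k[[x]]=\{(x)\}$: completing the ring lost the prime $0$. We ask whether inverting elements of a polynomial ring can ever lose a prime. Precisely, let $k$ be a field, $n\ge0$, $R=k[X_1,\dots,X_n]$ and $U\subset R$ multiplicatively closed. *Does $U^{-1}R$ have full-cosupport?* The question is from Tsutomu Nakamura, "Cosupports and minimal pure-injective resolutions of affine rings", arXiv:1801.04476 (2018). The answer will be yes, always. (If $0\in U$, the ring is $0$ and there is nothing to prove; we exclude this case.)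

It is a known fact that every affine ring over a field, that is, every finitely generated $k$-algebra, has full-cosupport. So the localization $R_y$ at one element does too. The ring $U^{-1}R$ is the filtered colimit of the $R_y$ with $y\in U$, but $\operatorname{RHom}_R(\kappa(\mathfrak p),-)$ does not commute with filtered colimits. For instance, if $R=k[x]$ and $y\ne0$, choose an irreducible $f$ not dividing $y$. The image of any $k[x]$-linear map $k(x)\to R_y$ lies in $\bigcap_r f^rR_y=0$, so $\operatorname{Hom}(k(x),R_y)=0$ for all $y\ne0$, while $\operatorname{Hom}(k(x),k(x))\ne0$. We shall not use the known fact.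

**The cases $n=0$ and $n=1$.** For $n=0$ the ring is a field. For $n=1$, $S=U^{-1}k[x]$ is a principal ideal domain. A prime $(f)\ne0$ is in the cosupport because $\operatorname{Ext}^1_S(S/f,S)=S/f\ne0$. If $S$ is a field, the prime $0$ is clear. Otherwise choose an irreducible polynomial $f$ that is not a unit in $S$. As $S$ has global dimension $1$, the sequence $0\to S[1/f]\to k(x)\to L\to0$ gives
$$\operatorname{Ext}^1_S(k(x),S)\to\operatorname{Ext}^1_S(S[1/f],S)\to\operatorname{Ext}^2_S(L,S)=0 ,$$
so it is enough that the middle term is nonzero. The computation of (1), with $f$ for $x$, shows that it is $(\lim_r S/f^r)/S$. No element of $U$ is divisible by $f$, so $S/f^r=k[x]/f^r$, and every element of the limit has a unique expansion $\sum d_if^i$ with digits $d_i\in k[x]$, $\deg d_i<\deg f$. Polynomials are the expansions with finitely many nonzero digits. If $\sum_jf^{j!}$ were $g/h\in S$ with $h\in U$, then $h\sum_jf^{j!}=g$ would have infinitely many nonzero digits, by the same non-overlap argument. So $0\in\operatorname{cosupp}_SS$.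

The argument restricts from $k(x)$ to the submodule $S[1/f]$ and needs $\operatorname{Ext}^2=0$ to know that restriction is onto. In dimension $2$ this is exactly what fails, as Section 7 shows.

## 2. The degree $\rho(k,d)$ and the theorems

Write $\max(|k|,\aleph_0)=\aleph_t$ with $t$ an ordinal, and for an integer $d\ge0$ put
$$\rho(k,d)=\min(d,t+1)\ \text{ if }t<\omega,\qquad \rho(k,d)=d\ \text{ if }t\ge\omega .$$
For example, if $k$ is finite or countable then $t=0$ and $\rho(k,d)=\min(d,1)$; if $k$ is uncountable then $\rho(k,2)=2$.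

**Definition.** A *localization of an affine domain* over $k$ is a ring $D=V^{-1}A$, where $A$ is a finitely generated $k$-algebra that is a domain and $V\subset A\setminus0$ is multiplicatively closed.

If a localization of a finitely generated $k$-algebra $A'$ is a domain $D$, it is of this form: replace $A'$ by its image in $D$. In particular, if $D$ is a localization of an affine domain, so is $D/\mathfrak p$ for every prime $\mathfrak p$. Such a $D$ is Noetherian, of finite dimension, and catenary.

**Theorem 1.** Let $D$ be a localization of an affine domain over $k$, $Q=\operatorname{Frac}D$, $d=\dim D$, $\rho=\rho(k,d)$. Then $\operatorname{Ext}^\rho_D(Q,D)\ne0$ and $\operatorname{Ext}^i_D(Q,D)=0$ for $i>\rho$.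

**Theorem A.** Let $S=U^{-1}k[X_1,\dots,X_n]$, $\mathfrak q\in\operatorname{Spec}S$, $h=\operatorname{ht}\mathfrak q$, $d=\dim S/\mathfrak q$, $\rho=\rho(k,d)$. Then $\operatorname{Ext}^{h+\rho}_S(\kappa(\mathfrak q),S)\ne0$ and $\operatorname{Ext}^i_S(\kappa(\mathfrak q),S)=0$ for $i>h+\rho$. In particular $\operatorname{cosupp}_SS=\operatorname{Spec}S$.

**Theorem B.** Let $B$ be a localization of a finitely generated algebra over a field $k$, and let $M\in D(B)$ have bounded, finitely generated cohomology. Then $\operatorname{cosupp}_BM=\{\mathfrak q: M_\mathfrak q\ne0\}$. In particular $B$ has full-cosupport.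

Theorem A answers the question. For $S=k[x]_{(x)}$ it gives top degree $0+1$ at the prime $0$ and $1+0$ at $(x)$, as computed above. All proofs are in ZFC. We first show that Theorem 1 implies Theorem A, and then spend most of the time on Theorem 1.

## 3. From $\kappa(\mathfrak q)$ over $S$ to the fraction field of $S/\mathfrak q$

Assume Theorem 1. Let $S,\mathfrak q,h$ be as in Theorem A, $D=S/\mathfrak q$ and $Q=\kappa(\mathfrak q)=\operatorname{Frac}D$. Then $D$ is a localization of an affine domain over $k$.

**Step 1.** *This step lets us ignore torsion.* Let $N$ be a $D$-module. As $S_\mathfrak q$ is $S$-flat and $S_\mathfrak q\otimes_SD=Q$,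
$$\operatorname{RHom}_S(S_\mathfrak q,N)\cong\operatorname{RHom}_D(S_\mathfrak q\otimes_SD,N)=\operatorname{RHom}_D(Q,N).\tag{2}$$
If $N$ is finitely generated and torsion, some $0\ne s\in D$ kills $N$. Multiplication by $s$ on $\operatorname{RHom}_D(Q,N)$ is bijective, because it is so on $Q$, and it is zero, because it is so on $N$. Hence $\operatorname{RHom}_D(Q,N)=0$.

**Step 2.** *This step isolates one cohomology module.* Since $\kappa(\mathfrak q)=S_\mathfrak q\otimes^L_SD$, adjunction gives
$$\operatorname{RHom}_S(\kappa(\mathfrak q),S)\cong\operatorname{RHom}_S\bigl(S_\mathfrak q,\operatorname{RHom}_S(D,S)\bigr).$$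
The ring $S$ is regular of finite dimension, so $\operatorname{RHom}_S(D,S)$ has bounded cohomology, with finitely generated $D$-modules $E^j=\operatorname{Ext}^j_S(D,S)$. Localizing, $E^j_\mathfrak q=\operatorname{Ext}^j_{S_\mathfrak q}(\kappa(\mathfrak q),S_\mathfrak q)$, which is $\kappa(\mathfrak q)$ for $j=h$ and $0$ otherwise, because $S_\mathfrak q$ is regular local of dimension $h$ (compute with the self-dual Koszul resolution of $\kappa(\mathfrak q)$). So $E^j$ is torsion for $j\ne h$ and $\operatorname{RHom}_S(S_\mathfrak q,E^j)=0$ by Step 1. By the truncation triangles, of which there are finitely many, $\operatorname{RHom}_S(\kappa(\mathfrak q),S)\cong\operatorname{RHom}_D(Q,E^h)[-h]$.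

**Step 3.** *This step replaces $E^h$ by $D$.* The module $E^h$ has rank one. A non-torsion element has zero annihilator, so it gives an injection $D\to E^h$, whose cokernel is finitely generated of rank $0$, that is, torsion. By Step 1, $\operatorname{RHom}_D(Q,D)\cong\operatorname{RHom}_D(Q,E^h)$. Altogether
$$\operatorname{Ext}^i_S(\kappa(\mathfrak q),S)\cong\operatorname{Ext}^{i-h}_D(Q,D)\qquad\text{for all }i.\tag{3}$$
Theorem 1 now gives Theorem A. $\square$

## 4. Cochains on a monoid of denominators

We want to compare $\operatorname{Ext}_D(D_\Sigma,-)$ for different sets of denominators $\Sigma$ and to glue along increasing unions. An explicit cochain complex makes gluing trivial.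

**Definition.** Let $D$ be a Noetherian domain. A *monoid* $\Sigma$ in $D$ is a submonoid of $(D\setminus\{0\},\cdot)$. Write $D_\Sigma=\Sigma^{-1}D$. For an abelian group $M$ on which $\Sigma$ acts additively, put $C^n(\Sigma;M)=\operatorname{Map}(\Sigma^{n+1},M)$ and
$$(df)(s;t_1,\dots,t_{n+1})=t_1f(st_1;t_2,\dots,t_{n+1})+\sum_{i=1}^n(-1)^if(s;\dots,t_it_{i+1},\dots)+(-1)^{n+1}f(s;t_1,\dots,t_n).$$
Write $Z^n(\Sigma;M)$ and $H^n(\Sigma;M)$ for cocycles and cohomology.

**Example.** In degree $0$, $(dg)(s;t)=tg(st)-g(s)$, so a $0$-cocycle is a family with $g(s)=tg(st)$. A $1$-cocycle satisfies $f(s;t_1t_2)=f(s;t_1)+t_1f(st_1;t_2)$; in particular $f(s;1)=0$. For $\Sigma=\{x^n:n\ge0\}$ with $x$ not a root of unity, a $1$-cocycle is determined by the values $u_n=f(x^n;x)$, which may be arbitrary, through $f(x^n;x^m)=\sum_{i<m}x^iu_{n+i}$. It is a coboundary exactly when $u_n=xg_{n+1}-g_n$ for some $(g_n)$. Up to a sign this is the cokernel computed in Section 1.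

**Identification with Ext.** The claim is that, for every $D$-module $M$,
$$H^n(\Sigma;M)=\operatorname{Ext}^n_D(D_\Sigma,M),\quad\text{naturally in }M.\tag{4}$$
We exhibit a free resolution of $D_\Sigma$ whose dual is $C^\bullet(\Sigma;M)$. Let $J$ be the category with objects $s\in\Sigma$ and morphisms $s\xrightarrow{t}st$ for $t\in\Sigma$. By cancellation there is at most one morphism between two objects, and $s,s'$ both map to $ss'$; so $J$ is a directed preorder. (For $\Sigma=\{x^n\}$ as in the example, it is the ordered set $\mathbb N$.) Let $G(s)=D$ and let $G(s\xrightarrow tst)$ be multiplication by $t$. Then $\operatorname{colim}G=D_\Sigma$, with $1\in G(s)$ mapping to $1/s$: this is compatible since $t/(st)=1/s$, it is clearly onto, and $a/s=0$ forces $a=0$. Put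
$$P_n=\bigoplus_{(s;t_1,\dots,t_n)\in\Sigma^{n+1}}G(s),$$
the summand $(s;t_1,\dots,t_n)$ corresponding to the chain $s\to st_1\to\cdots\to st_1\cdots t_n$ of objects numbered $0,\dots,n$. The face $d_0$ drops the object $0$ and applies $G(t_1)$; for $i\ge1$ the face $d_i$ drops the object $i$. The differential is $\sum(-1)^id_i$. A $D$-linear map $P_n\to M$ is the same as a function on $\Sigma^{n+1}$, and the dual differential is the formula for $df$. So $\operatorname{Hom}_D(P_\bullet,M)=C^\bullet(\Sigma;M)$.

It remains to see that $P_\bullet$ resolves $D_\Sigma$. For $x\in\Sigma$ let $P^x_\bullet\subset P_\bullet$ be the subcomplex spanned by the chains all of whose objects map to $x$, with augmentation $\varepsilon:P^x_0\to G(x)$ given by $G(s)\to G(x)$. Appending $x$ at the end of a chain gives $\chi:P^x_n\to P^x_{n+1}$. For $n\ge1$ we have $d_i\chi=\chi d_i$ for $i\le n$ and $d_{n+1}\chi=\mathrm{id}$, so $\partial\chi-\chi\partial=(-1)^{n+1}\mathrm{id}$. For $n=0$ we have $(d_0-d_1)\chi=\chi_{-1}\varepsilon-\mathrm{id}$, where $\chi_{-1}:G(x)\to P^x_0$ is the inclusion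 of the summand $(x)$; and $\varepsilon\chi_{-1}=\mathrm{id}$. So the augmented complex $P^x_\bullet\to G(x)$ is exact. If $x\to xy$, then $P^x_\bullet\subset P^{xy}_\bullet$ compatibly with $G(x)\to G(xy)$, and every chain lies in $P^x_\bullet$ for $x$ its last object. Taking the filtered colimit over $x\in J$, the complex $P_\bullet\to\operatorname{colim}G=D_\Sigma$ is exact. This proves (4).

For $\Sigma\subset\Sigma'$, restriction $C^\bullet(\Sigma';M)\to C^\bullet(\Sigma;M)$ is surjective (extend by zero; write $\tilde u$ for the extension of $u$ by zero) and induces the map on Ext coming from $D_\Sigma\to D_{\Sigma'}$. We use four facts.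

* **(C1)** If $f\in Z^i(\Sigma;M)$ and $[f]$ is in the image of $H^i(\Sigma';M)$, then $f$ itself extends to a cocycle on $\Sigma'$. Indeed $f=w_0|_\Sigma+du$ with $w_0\in Z^i(\Sigma';M)$; take $w_0+d\tilde u$ (with $u=0$ if $i=0$).
* **(C2)** If $M$ is a $D$-module, $s\in\Sigma$ and $sM=0$, then $H^*(\Sigma;M)=0$, because $s$ acts bijectively on $D_\Sigma$ and as $0$ on $M$.
* **(C3)** Let $\mathfrak p$ be a prime with $\mathfrak p\cap\Sigma=\emptyset$ and let $\bar\Sigma$ be the image of $\Sigma$, a monoid in $D/\mathfrak p$. Then $H^i(\Sigma;N)\cong H^i(\bar\Sigma;N)$ for every $D/\mathfrak p$-module $N$. Indeed $D_\Sigma$ is flat over $D$ and $D_\Sigma\otimes_DD/\mathfrak p=(D/\mathfrak p)_{\bar\Sigma}$, so $\operatorname{RHom}_D(D_\Sigma,N)=\operatorname{RHom}_{D/\mathfrak p}((D/\mathfrak p)_{\bar\Sigma},N)$.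
* **(C4)** If $\Sigma$ is the union of an increasing chain of monoids $\Sigma_\alpha$, then coherent families of cochains (cocycles) on the $\Sigma_\alpha$ glue to a cochain (cocycle) on $\Sigma$, since every finite tuple lies in one $\Sigma_\alpha$.

By (4) with $\Sigma=D\setminus0$, Theorem 1 is a statement about $H^*(D\setminus0;D)$.

## 5. Vanishing and extension

There are two independent upper bounds on the degree, one from the cardinality of $\Sigma$ and one from the dimension of $D$. We recall that a monoid generated by a set $X$ has at most $\max(|X|,\aleph_0)$ elements, and that $|\alpha|\le\aleph_{s-1}$ for every ordinal $\alpha<\omega_s$ when $1\le s<\omega$.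

**Lemma 2.** Let $D$ be a Noetherian domain and $\Sigma$ a monoid in $D$. If $|\Sigma|\le\aleph_s$ with $s\in\mathbb N$, then $H^i(\Sigma;M)=0$ for all $D$-modules $M$ and all $i\ge s+2$.

*Proof.* Induction on $s$. For $s=0$ enumerate $\Sigma=\{s_1,s_2,\dots\}$, with repetitions if necessary. Then $D_\Sigma=\operatorname{colim}(D\xrightarrow{s_1}D\xrightarrow{s_2}\cdots)$, where $1$ in the $n$-th copy goes to $1/(s_1\cdots s_n)$; every $1/s_n=s_1\cdots s_{n-1}/(s_1\cdots s_n)$ is reached. As in Section 1 this gives a free resolution of length $1$, so $D_\Sigma$ has projective dimension at most $1$.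

Let $s\ge1$. We may assume $|\Sigma|=\aleph_s$. Enumerate $\Sigma$ in type $\omega_s$ and let $\Sigma_\alpha$, $\alpha<\omega_s$, be generated by the elements with index $<\alpha$. This is an increasing chain with union $\Sigma$, it is continuous (unions at limits), and $|\Sigma_\alpha|\le\aleph_{s-1}$. Let $z\in Z^i(\Sigma;M)$ with $i\ge s+2$. We build coherent $a_\alpha\in C^{i-1}(\Sigma_\alpha;M)$ with $da_\alpha=z|_{\Sigma_\alpha}$. The start is possible since $H^i(\Sigma_0;M)=0$, and at limits we glue by (C4). At a successor, $H^i(\Sigma_{\alpha+1};M)=0$ by induction, so $z|_{\Sigma_{\alpha+1}}=da'$ for some $a'$. The cochain $a'|_{\Sigma_\alpha}-a_\alpha$ is a cocycle of degree $i-1\ge(s-1)+2$, hence equals $du$ for some $u$ on $\Sigma_\alpha$, again by induction. Put $a_{\alpha+1}=a'-d\tilde u$; it restricts to $a_\alpha$ and $da_{\alpha+1}=z|_{\Sigma_{\alpha+1}}$. Gluing all $a_\alpha$ gives $a$ with $da=z$. $\square$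

**Lemma 3.** Let $D$ be a Noetherian domain with $\dim D=m<\infty$, and let $\Sigma\subset\Sigma'$ be monoids in $D$. (i) $H^i(\Sigma;D)=0$ for $i>m$. (ii) $H^i(\Sigma';D)\to H^i(\Sigma;D)$ is surjective for $i\ge m$.

*Proof.* Induction on $m$. If $m=0$, then $D$ is a field and $D_\Sigma=D_{\Sigma'}=D$; both claims are clear. Let $m\ge1$.

**Step 1.** *We need vanishing for modules of smaller dimension.* Claim: if $N$ is a finitely generated $D$-module with $\dim N<m$, then $H^i(\Sigma;N)=0$ for $i>\dim N$. The module $N$ has a finite filtration with quotients $D/\mathfrak p$, $\mathfrak p$ prime, $\dim D/\mathfrak p\le\dim N<m$. If $\mathfrak p\cap\Sigma\ne\emptyset$, then $H^*(\Sigma;D/\mathfrak p)=0$ by (C2). Otherwise $H^i(\Sigma;D/\mathfrak p)\cong H^i(\bar\Sigma;D/\mathfrak p)$ by (C3), and this is $0$ for $i>\dim D/\mathfrak p$ by (i) for $D/\mathfrak p$, known by induction.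

**Step 2.** *We adjoin one element.* Let $0\ne s\in D$ and let $\Sigma[s]$ be generated by $\Sigma$ and $s$. Put
$$L=D_{\Sigma[s]}/D_\Sigma=\operatorname{colim}_rs^{-r}D_\Sigma/D_\Sigma\cong\operatorname{colim}_rD_\Sigma/s^rD_\Sigma,$$
with transition maps multiplication by $s$. By flatness of $D_\Sigma$,
$$\operatorname{RHom}_D(D_\Sigma/s^r,D)=\operatorname{RHom}_D(D_\Sigma,\operatorname{RHom}_D(D/s^r,D)),\qquad \operatorname{RHom}_D(D/s^r,D)=(D/s^r)[-1].$$
On the resolutions $D\xrightarrow{s^r}D$, the map $s:D/s^r\to D/s^{r+1}$ lifts to $s$ in degree $0$ and to $1$ in degree $1$, since $s^{r+1}\cdot1=s\cdot s^r$. The dual map, read off in degree $1$, is the projection $D/s^{r+1}\to D/s^r$. The Milnor sequence for Ext out of a sequential colimit therefore reads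
$$0\to\textstyle\lim^1_rH^{j-2}(\Sigma;D/s^r)\to\operatorname{Ext}^j_D(L,D)\to\lim_rH^{j-1}(\Sigma;D/s^r)\to0 .$$
Let $j\ge m+1$. Since $\dim D/s^r\le m-1$, the right term is $0$ by Step 1. The maps $H^{j-2}(\Sigma;D/s^{r+1})\to H^{j-2}(\Sigma;D/s^r)$ are surjective, because the next term of the long exact sequence is $H^{j-1}(\Sigma;s^rD/s^{r+1}D)\cong H^{j-1}(\Sigma;D/s)=0$. So the $\lim^1$ vanishes and $\operatorname{Ext}^j_D(L,D)=0$ for $j\ge m+1$. From the exact sequence
$$\operatorname{Ext}^i_D(L,D)\to H^i(\Sigma[s];D)\to H^i(\Sigma;D)\to\operatorname{Ext}^{i+1}_D(L,D)$$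
we see that $H^i(\Sigma[s];D)\to H^i(\Sigma;D)$ is surjective for $i\ge m$ and injective for $i\ge m+1$.

**Step 3.** *We prove (ii) by adjoining the elements of $\Sigma'$ one after another.* Well-order $\Sigma'=\{s_\alpha\}_{\alpha<\theta}$ and let $\Sigma_\alpha$ be generated by $\Sigma$ and the $s_\beta$, $\beta<\alpha$. Given a cocycle on $\Sigma=\Sigma_0$ of degree $i\ge m$, extend it to cocycles on all $\Sigma_\alpha$, $\alpha\le\theta$: at successors by Step 2 and (C1), at limits by (C4). Every class on $\Sigma$ thus comes from $\Sigma_\theta=\Sigma'$.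

**Step 4.** *We prove (i) by building a primitive in the same way.* Let $z\in Z^i(\Sigma;D)$, $i>m$. Well-order $\Sigma=\{s_\alpha\}$ and let $\Sigma_\alpha$ be generated by the $s_\beta$, $\beta<\alpha$. We construct coherent $a_\alpha\in C^{i-1}(\Sigma_\alpha;D)$ with $da_\alpha=z|_{\Sigma_\alpha}$. At $\Sigma_0=\{1\}$ this is possible since $\operatorname{Ext}^i_D(D,D)=0$. At a successor, $z|_{\Sigma_{\alpha+1}}$ restricts to a coboundary on $\Sigma_\alpha$, so by injectivity in Step 2 it is $da'$ for some $a'$. The cocycle $a'|_{\Sigma_\alpha}-a_\alpha$ has degree $i-1\ge m$, so by Step 2 and (C1) it extends to a cocycle $w$ on $\Sigma_{\alpha+1}$. Put $a_{\alpha+1}=a'-w$. At limits glue. $\square$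

## 6. Countable monoids and Baire's theorem

Here is the part of the problem where the computation of Section 1 still works. The explicit series $\sum x^{j!}$ is replaced by a category argument, which does not care which $D$ we have.

**Lemma 4.** Let $D=V^{-1}A$ be a localization of an affine domain $A$ over a field $k$, and $\Sigma$ a countable monoid in $D$ containing a nonunit $a_0$. Then $H^1(\Sigma;D)\ne0$.

*Proof.* **Step 1.** *We turn the claim into completeness.* Enumerate $\Sigma=\{s_1,s_2,\dots\}$ (repetitions allowed) and let $\sigma_n=s_1\cdots s_n$. Since $D_\Sigma=\operatorname{colim}(D\xrightarrow{s_1}D\xrightarrow{s_2}\cdots)$, $\operatorname{Ext}^1_D(D_\Sigma,D)$ is $\lim^1$ of the tower $\cdots\xrightarrow{s_2}D\xrightarrow{s_1}D$. Multiplying the $n$-th term by $\sigma_n$ identifies this tower with the tower of inclusions of the ideals $\sigma_nD$. From $0\to\sigma_nD\to D\to D/\sigma_nD\to0$ we get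
$$H^1(\Sigma;D)=\textstyle\lim^1(\sigma_nD)=\operatorname{coker}\bigl(D\to\lim D/\sigma_nD\bigr).$$
All $a_0^r$ lie in $\Sigma$, so $\bigcap_n\sigma_nD\subset\bigcap_ra_0^rD=0$ by Krull's intersection theorem. Suppose the cokernel is $0$. Then $D$, with the topology defined by the subgroups $\sigma_nD$, is a complete metrizable group.

**Step 2.** *We cover $D$ by countably many closed sets.* Let $x_1,\dots,x_q$ generate $A$, let $W_N\subset A$ be the $k$-span of the monomials of degree $\le N$, which is finite-dimensional, and put
$$V_N=\{f\in D:\ \exists\,h\in W_N\setminus0,\ hf\in W_N\}.$$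
Each element of $D$ is a fraction of elements of $A$, so $D=\bigcup_NV_N$. To see that $V_N$ is closed, let $f_j\in V_N$ and $f_j\to f$; passing to a subsequence, $f-f_j\in\sigma_jD$. The $k$-spaces
$$L_j=\{(g,h)\in W_N^2:\ hf-g\in\sigma_jD\}$$
are decreasing. They are nonzero: if $h_jf_j=g_j$ with $h_j\in W_N\setminus0$ and $g_j\in W_N$, then $h_jf-g_j=h_j(f-f_j)\in\sigma_jD$. By finite-dimensionality there is $0\ne(g,h)\in\bigcap_jL_j$, and $hf-g\in\bigcap\sigma_jD=0$. If $h=0$, then $g=0$, a contradiction. So $h\ne0$ and $f\in V_N$.

**Step 3.** *A valuation contradicts Baire.* By Baire's theorem some $V_N$ contains a coset $f_0+\sigma_nD$; in particular $f_0\in V_N$. Since $D$ contains the nonzero nonunit $a_0$, it is not a field, so it is not algebraic over $k$ and contains some $x$ transcendental over $k$. Extend $x$ to a transcendence basis $x,y_2,\dots,y_e$ of $Q=\operatorname{Frac}D$ over $k$. The field $Q$ is finite over $k(x,y_2,\dots,y_e)$, so the discrete valuation $-\deg_x$ extends to a discrete valuation $v$ of $Q$; it is trivial on $k$ and $v(x)<0$. Elements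 with distinct $v$-values are $k$-linearly independent, so $v$ takes finitely many values on $W_N\setminus0$. Elements of $V_N$ are quotients $g/h$ with $g\in W_N$, $h\in W_N\setminus 0$, so there is $c$ with $v\ge-c$ on $V_N$. For every $y\in D$ we have $\sigma_ny=(f_0+\sigma_ny)-f_0$, hence $v(y)\ge-c-v(\sigma_n)$. But $v(x^r)\to-\infty$. $\square$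

This already proves the non-vanishing in Theorem 1 when $k$ is finite or countable and $d\ge1$, with $\Sigma=D\setminus0$, and, for every $k$, when $d=1$: take $\Sigma=\{a_0^r\}$ with $a_0$ a nonzero nonunit and use Lemma 3(ii) with $m=1$.

## 7. Lines through the origin, and classes that do not extend

For uncountable $k$ and $d\ge2$ the natural plan is to take a countable $\Sigma$, where Lemma 4 gives a nonzero class in degree $1$, and to lift this class along $H^1(D\setminus0;D)\to H^1(\Sigma;D)$. Lemma 3(ii) allows this only in degrees $\ge d$, and the plan breaks down for concrete classes.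

**Example.** Let $D=k[x,y]_{(x,y)}$, $\Sigma=\{x^r\}$, $c\in k$ and $\mathfrak p_c=(y-cx)$, so $D/\mathfrak p_c\cong k[x]_{(x)}$. Let $\xi\in H^1(\Sigma;D)$ be the class of the cocycle with $u_n=1$ if $n=j!$ for some $j\ge1$, and $u_n=0$ otherwise. By (C3) and (1) its image in $H^1(\Sigma;D/\mathfrak p_c)\cong k[[x]]/k[x]_{(x)}$ is, up to sign, the class of $\sum_jx^{j!}$, which is not $0$. Now let $\Sigma'\supset\Sigma$ be any monoid containing $y-cx$. The composite
$$H^1(\Sigma';D)\to H^1(\Sigma;D)\to H^1(\Sigma;D/\mathfrak p_c)$$
factors through $H^1(\Sigma';D/\mathfrak p_c)$, which is $0$ by (C2). So $\xi$ does not lift to $\Sigma'$, for any $c$; in particular it does not lift to $D\setminus0$.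

The way forward is to use this failure. Let $\Sigma_0\subset\Sigma_1$ be countable and let $c\in Z^1(\Sigma_0;D)$ be a cocycle that does not extend to a cocycle on $\Sigma_1$. Put $z=d\tilde c$, a $2$-cocycle on $\Sigma_1$ that is zero on $\Sigma_0$. The primitive $0$ of $z|_{\Sigma_0}$ does not extend to a primitive of $z$: if $da=z$ and $a|_{\Sigma_0}=0$, then $\tilde c-a$ would be a cocycle extending $c$. So a nonextendable class in degree $1$ spoils one primitive in degree $2$. Repeating this $\omega_1$ times along a chain of countable monoids, we hope to spoil all primitives and to reach a nonzero class in degree $2$.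

There is one more difficulty. A primitive $a$ of the final cocycle restricts, at stage $\delta$, to $\beta_\delta+v$, where $\beta_\delta$ is the primitive that we picked and $v$ is a cocycle on $\Sigma_\delta$ that we do not know. Having chosen a twist $c_\delta$ that does not extend, we are beaten if $v-c_\delta$ extends. So $c_\delta$ has to avoid not only the extendable classes, but also every $v$ that can occur, up to extendable classes. Two observations settle this. First, we may restrict attention to stages $\delta$ at which $a|_{\Sigma_\delta}$ has values in a prescribed smaller subring $D_\delta\subset D$, whose elements involve fewer constants from $k$. Second, a derivation of $D$ that kills $D_\delta$ but not $D$ shows that the $D_\delta$-valued classes and the extendable classes together do not exhaust $H^1(\Sigma_\delta;D)$. The next section produces the derivations.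

## 8. Differentiating with respect to constants

Let $F$ be the prime field of $k$.

**Definition.** The field $k$ satisfies $(*)$ if $k$ is separable algebraic over $F(\mathcal B)$ for some algebraically independent set $\mathcal B\subset k$.

In characteristic $0$ this always holds: take a transcendence basis. In characteristic $p$ it fails for a perfect field $k$ that is not algebraic over $F$: here $\mathcal B\ne\emptyset$, and for $b\in\mathcal B$ the derivation $\partial/\partial b$ would extend to a nonzero derivation of $k$, but a derivation kills all $p$-th powers.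

Fix $k,\mathcal B$ as in $(*)$. For $\mathcal B'\subset\mathcal B$ let $k_{\mathcal B'}$ be the field of elements of $k$ that are separable algebraic over $F(\mathcal B')$. Each element of $k$ lies in $k_{\mathcal B'}$ for some finite $\mathcal B'$: its minimal polynomial over $F(\mathcal B)$ is separable and has finitely many coefficients. For $b\in\mathcal B$, $\partial/\partial b$ extends uniquely to a derivation $\partial_b$ of the separable algebraic extension $k$. It satisfies $\partial_b(b)=1$. If $b\notin\mathcal B'$, it kills $F(\mathcal B')$ and hence $k_{\mathcal B'}$, because the zero derivation extends uniquely.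

Let $D$ be a localization of an affine domain $A=k[x_1,\dots,x_q]/I$ and $Q=\operatorname{Frac}D$. Choose a finite $\mathcal B_{\rm fin}\subset\mathcal B$ such that $I$ is generated by polynomials over $k_{\mathcal B_{\rm fin}}$. For $b\in\mathcal B\setminus\mathcal B_{\rm fin}$, applying $\partial_b$ to coefficients is a derivation of $k[x_1,\dots,x_q]$ that kills these generators, so it preserves $I$. Hence $\partial_b$ acts as a derivation on $A$, and by the quotient rule on $D$ and on $Q$, and it kills the $x_i$. The condition $b\notin\mathcal B_{\rm fin}$ matters: for $I=(y^2-x^3-bx)\subset k[x,y]$, differentiating the generator with respect to $b$ gives $-x\notin I$.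

For $\mathcal B_{\rm fin}\subset\mathcal B'\subset\mathcal B$ let $Q_{\mathcal B'}\subset Q$ be the subfield generated by $k_{\mathcal B'}$ and the $x_i$, and put $D_{\mathcal B'}=D\cap Q_{\mathcal B'}$. These are subrings of $D$, increasing in $\mathcal B'$, and
$$\partial_b(D_{\mathcal B'})=0\quad\text{if } b\in\mathcal B\setminus\mathcal B'.\tag{5}$$
Every element of $D$ is a quotient of two elements of $A$, which are polynomials in the $x_i$ with finitely many coefficients in $k$. So it lies in $D_{\mathcal B'}$ for some finite $\mathcal B'\supset\mathcal B_{\rm fin}$. For example, for $D=k[x,y]_{(x,y)}$ we may take $\mathcal B_{\rm fin}=\emptyset$, and $D_{\mathcal B'}=D\cap k_{\mathcal B'}(x,y)$.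

## 9. Climbing one degree for each cardinal

**Proposition 5 (statement $P(s)$, $s\ge0$).** Let $D$ be a localization of an affine domain over $k$. If $s\ge1$, assume that $k$ satisfies $(*)$ and $|k|\ge\aleph_s$. Let $\mathfrak m\in\operatorname{Spec}D$ and $a_0,\dots,a_s\in\mathfrak m$ with $\dim D_\mathfrak m/(a_0,\dots,a_s)=\dim D_\mathfrak m-(s+1)$. Let $C_j\subset k$ with $|C_j|=\aleph_j$ $(1\le j\le s)$. Let $\Sigma$ be a monoid in $D$ with $|\Sigma|\le\aleph_s$ containing $a_0$ and all $a_j-ca_0$ $(1\le j\le s,\ c\in C_j)$. Then $H^{s+1}(\Sigma;D)\ne0$.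

**Remark 6.** The dimension hypothesis implies that $a_0$ and all $a_j-ca_0$ with $1\le j\le s$, $c\in k$, are nonzero. If one of them vanished, $(a_0,\dots,a_s)$ would be generated by $s$ elements of $\mathfrak m$, and the quotient of $D_\mathfrak m$ would have dimension at least $\dim D_\mathfrak m-s$, since dividing a local ring by one element of its maximal ideal lowers the dimension by at most one.

For $D=k[x,y]_{(x,y)}$ and $s=1$ one can take $a_0=x$, $a_1=y$; the $a_1-ca_0$ are the lines of Section 7.

*Proof.* Induction on $s$. As $a_0\in\mathfrak m$ is a nonunit, $P(0)$ is Lemma 4. Let $s\ge1$ and $\lambda=\omega_s$. This is an uncountable regular cardinal: a subset of $\lambda$ of cardinality $<\aleph_s$ is bounded in $\lambda$. Since $a_0\neq0$, $\Sigma$ contains the distinct elements $a_s-ca_0$, $c\in C_s$, so $|\Sigma|=\aleph_s$.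

**Step 1.** *We find many primes modulo which $P(s-1)$ applies.* For $c\in C_s$ let $\mathfrak p_c\subset\mathfrak m$ be a minimal prime of $(a_s-ca_0)$. As $0\ne a_s-ca_0\in\mathfrak m$, it exists and has height one. Since $D_\mathfrak m$ is a catenary local domain, $\dim D_\mathfrak m/\mathfrak p_cD_\mathfrak m=\dim D_\mathfrak m-1$.

The map $c\mapsto\mathfrak p_c$ is injective. If $\mathfrak p_c=\mathfrak p_{c'}=:\mathfrak p$ with $c\ne c'$, then $(c-c')a_0\in\mathfrak p$, so $a_0,a_s\in\mathfrak p$, and
$$\dim D_\mathfrak m/(a_0,\dots,a_s)\ge\dim D_\mathfrak m/(\mathfrak p,a_1,\dots,a_{s-1})\ge(\dim D_\mathfrak m-1)-(s-1)=\dim D_\mathfrak m-s,$$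
a contradiction.

The images of $a_0,\dots,a_{s-1}$ in $D/\mathfrak p_c$ satisfy the dimension hypothesis of $P(s-1)$ at $\mathfrak m/\mathfrak p_c$. Indeed $(\mathfrak p_c,a_0,\dots,a_{s-1})$ contains $a_s=(a_s-ca_0)+ca_0$, so $D_\mathfrak m/(\mathfrak p_c,a_0,\dots,a_{s-1})$ is a quotient of $D_\mathfrak m/(a_0,\dots,a_s)$ and has dimension at most $(\dim D_\mathfrak m-1)-s$. The opposite inequality holds because we divide $D_\mathfrak m/\mathfrak p_c$, of dimension $\dim D_\mathfrak m-1$, by $s$ elements.

A nonzero $\sigma\in D$ lies in only finitely many height-one primes, namely some of the minimal primes of $(\sigma)$. Hence a monoid of cardinality $\le\aleph_{s-1}$ is disjoint from $\mathfrak p_c$ for all but at most $\aleph_{s-1}$ of the $c\in C_s$.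

**Step 2.** *We write $\Sigma$ as a chain that picks up a new bad prime at each step.* Enumerate $\Sigma=\{\sigma_\delta\}_{\delta<\lambda}$. Let $\Sigma_0$ be generated by $a_0$ and the $a_j-ca_0$ with $1\le j\le s-1$, $c\in C_j$. Given $\Sigma_\delta\subset\Sigma$ with $|\Sigma_\delta|\le\aleph_{s-1}$, use Step 1 and $|C_s|=\aleph_s$ to choose $c(\delta)\in C_s$ with $\mathfrak p_{c(\delta)}\cap\Sigma_\delta=\emptyset$, and let $\Sigma_{\delta+1}$ be generated by $\Sigma_\delta$, $\sigma_\delta$ and $a_s-c(\delta)a_0$. Take unions at limits. Then $\Sigma=\bigcup_{\delta<\lambda}\Sigma_\delta$ and $|\Sigma_\delta|\le\aleph_{s-1}$ for all $\delta<\lambda$.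

**Step 3.** *We show that some degree-$s$ classes on $\Sigma_\delta$ do not extend to $\Sigma_{\delta+1}$.* The claim is
$$K_\delta:=\operatorname{coker}\bigl(H^s(\Sigma_{\delta+1};D)\to H^s(\Sigma_\delta;D)\bigr)\ne0\qquad\text{for all }\delta<\lambda.\tag{6}$$
Put $\mathfrak p=\mathfrak p_{c(\delta)}$. The ring $D/\mathfrak p$ is a localization of an affine domain over the same $k$. The image of $\Sigma_\delta$ in it is a monoid of cardinality $\le\aleph_{s-1}$ containing the images of $a_0$ and of $a_j-ca_0$ for $1\le j\le s-1$, $c\in C_j$. By Step 1, $P(s-1)$ applies, and with (C3) it gives $H^s(\Sigma_\delta;D/\mathfrak p)\ne0$. The map $H^s(\Sigma_\delta;D)\to H^s(\Sigma_\delta;D/\mathfrak p)$ is surjective, since $H^{s+1}(\Sigma_\delta;\mathfrak p)=0$ by Lemma 2 with $s-1$. Its composite with $H^s(\Sigma_{\delta+1};D)\to H^s(\Sigma_\delta;D)$ factors through $H^s(\Sigma_{\delta+1};D/\mathfrak p)$, which is $0$ by (C2) because $a_s-c(\delta)a_0\in\Sigma_{\delta+1}\cap\mathfrak p$. So $K_\delta$ maps onto $H^s(\Sigma_\delta;D/\mathfrak p)\ne0$.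

**Step 4.** *We filter $D$ by subrings with fewer constants and attach a derivation to each stage.* Use the notation of Section 8. As $k$ is uncountable and algebraic over $F(\mathcal B)$, $|\mathcal B|=|k|\ge\aleph_s$. Choose distinct $b_\xi\in\mathcal B\setminus\mathcal B_{\rm fin}$ for $\xi<\lambda$. For $\eta\le\lambda$ put
$$\mathcal B(\eta)=(\mathcal B\setminus\{b_\xi\}_{\xi<\lambda})\cup\{b_\xi:\xi<\eta\}\supset\mathcal B_{\rm fin},\qquad D(\eta)=D_{\mathcal B(\eta)}.$$
The subrings $D(\eta)$ increase with $\eta$. Every element of $D$ lies in $D_{\mathcal B'}$ for a finite $\mathcal B'$, and a finite $\mathcal B'$ lies in some $\mathcal B(\eta)$ with $\eta<\lambda$; so $D=\bigcup_{\eta<\lambda}D(\eta)$. By regularity of $\lambda$, every subset of $D$ of cardinality $<\lambda$ lies in some $D(\eta)$ with $\eta<\lambda$. Let $h(\delta)$ be the least $\eta\ge\delta$ with $\Sigma_{\delta+1}\subset D(\eta)$; then $h(\delta)<\lambda$. Put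
$$D_\delta=D(h(\delta)),\qquad t_\delta=b_{h(\delta)},\qquad\partial_\delta=\partial_{b_{h(\delta)}} .$$
Since $b_{h(\delta)}\notin\mathcal B(h(\delta))$, (5) shows that $D_\delta$ is a subring of $D$ containing $\Sigma_{\delta+1}$ with $\partial_\delta(D_\delta)=0$, while $\partial_\delta(t_\delta)=1$.

**Step 5.** *We find room for a twist that is independent of all $D_\delta$-valued classes.* The claim is
$$\operatorname{im}H^s(\Sigma_\delta;D_\delta)+\operatorname{im}H^s(\Sigma_{\delta+1};D)\ne H^s(\Sigma_\delta;D).\tag{7}$$
Here $D_\delta$ is an abelian group on which $\Sigma_\delta\subset D_\delta$ acts by multiplication. Since $\partial_\delta$ kills $\Sigma_{\delta+1}$, the product rule shows that $\partial_\delta$ commutes with multiplication by elements of $\Sigma_{\delta+1}$. So $\partial_\delta$, applied to values, acts on the complexes $C^\bullet(\Sigma_{\delta+1};D)$ and $C^\bullet(\Sigma_\delta;D)$ compatibly with restriction, hence on $K_\delta$. So does multiplication by $t_\delta$. On $D$, and therefore on $K_\delta$,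
$$\partial_\delta t_\delta-t_\delta\partial_\delta=1 .$$
If (7) failed, every element of $K_\delta$ would be represented by a $D_\delta$-valued cocycle, and $\partial_\delta$ kills such a cocycle. Then $\partial_\delta=0$ on $K_\delta$, so $1=0$ on $K_\delta$ and $K_\delta=0$, contradicting (6).

**Step 6.** *We build the cocycle.* We define coherent $z_\delta\in Z^{s+1}(\Sigma_\delta;D)$ for $\delta<\lambda$. Put $z_0=0$, and at limits glue. Given $z_\delta$, Lemma 2 gives $z_\delta=d\beta_\delta$ with $\beta_\delta\in C^s(\Sigma_\delta;D)$; *if possible choose $\beta_\delta\in C^s(\Sigma_\delta;D_\delta)$*. By (7) choose $c_\delta\in Z^s(\Sigma_\delta;D)$ with class outside the sum in (7). Let $f_\delta\in C^s(\Sigma_{\delta+1};D)$ be the extension by zero of $\beta_\delta+c_\delta$, and put $z_{\delta+1}=df_\delta$. It restricts to $d(\beta_\delta+c_\delta)=z_\delta$ on $\Sigma_\delta$. Gluing all $z_\delta$ gives $z\in Z^{s+1}(\Sigma;D)$.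

**Step 7.** *We show that $z$ has no primitive.* Suppose $z=da$ with $a\in C^s(\Sigma;D)$. For $\gamma<\lambda$ let $\varphi(\gamma)<\lambda$ be least with $a(\Sigma_\gamma^{s+1})\subset D(\varphi(\gamma))$; it exists since $|\Sigma_\gamma^{s+1}|<\lambda$. Pick $\delta_0<\delta_1<\cdots$ in $\lambda$ with $\varphi(\delta_n)<\delta_{n+1}$ and let $\delta=\sup\delta_n$. As $\lambda$ is regular and uncountable, $\delta<\lambda$. Since $\delta$ is a limit, $\Sigma_\delta=\bigcup_n\Sigma_{\delta_n}$, so $a|_{\Sigma_\delta}$ takes values in $\bigcup_nD(\varphi(\delta_n))\subset D(\delta)\subset D_\delta$, the last inclusion because $h(\delta)\ge\delta$. Also $d(a|_{\Sigma_\delta})=z_\delta$. So a $D_\delta$-valued primitive of $z_\delta$ exists, $\beta_\delta$ was chosen $D_\delta$-valued, and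
$$v:=a|_{\Sigma_\delta}-\beta_\delta\in Z^s(\Sigma_\delta;D_\delta).$$
Further $w:=a|_{\Sigma_{\delta+1}}-f_\delta$ lies in $Z^s(\Sigma_{\delta+1};D)$, because both terms have differential $z_{\delta+1}$, and $w|_{\Sigma_\delta}=a|_{\Sigma_\delta}-\beta_\delta-c_\delta=v-c_\delta$. Hence $[c_\delta]=[v]-[w|_{\Sigma_\delta}]$ lies in the sum in (7), contrary to its choice. So $[z]\ne0$ and $H^{s+1}(\Sigma;D)\ne0$. $\square$

## 10. Proof of Theorem 1

**Step 1.** *Vanishing above $\rho$.* We have $Q=D_\Sigma$ for $\Sigma=D\setminus0$, and $|\Sigma|\le\max(|k|,\aleph_0)=\aleph_t$. If $\rho=d$, use Lemma 3(i). If $\rho=t+1$, use Lemma 2, which gives vanishing in degrees $\ge t+2$.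

**Step 2.** *For the non-vanishing we reduce to fields satisfying $(*)$.* In characteristic $0$ nothing is needed. Let $\operatorname{char}k=p$ and let $D$ be a localization of the affine domain $A=k[x]/(f_1,\dots,f_r)$, $x=(x_1,\dots,x_q)$. The coefficients of the $f_i$ generate a finitely generated field over the perfect field $F$, which therefore has a separating transcendence basis $\mathcal B_0$. Extend $\mathcal B_0$ to a transcendence basis $\mathcal B$ of $k/F$, and let $k^\circ$ be the field of elements of $k$ that are separable algebraic over $F(\mathcal B)$. Then $k^\circ$ satisfies $(*)$ and contains the coefficients of the $f_i$, and $k/k^\circ$ is purely inseparable. Since $k$ and $k^\circ$ are both algebraic over $F(\mathcal B)$ and contain it, $\max(|k^\circ|,\aleph_0)=\max(|k|,\aleph_0)$.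

Put
$$A^\circ=k^\circ[x]/(f_i)\subset A=A^\circ\otimes_{k^\circ}k,\qquad V'=A\cap D^\times,\qquad V^\circ=V'\cap A^\circ,\qquad D^\circ=(V^\circ)^{-1}A^\circ .$$
As a subring of $A$, $A^\circ$ is a domain, so $D^\circ$ is a localization of an affine domain over $k^\circ$. Every element of $V'$ is a unit of $D$ and $V'$ contains the original denominators, so $D=V'^{-1}A$. An element $v=\sum a_i\otimes c_i$ of $A$ satisfies $v^{p^e}=\sum a_i^{p^e}\otimes c_i^{p^e}\in A^\circ$ for large $e$, so each $v\in V'$ has some $v^{p^e}\in V^\circ$, and $v^{-1}=v^{p^e-1}/v^{p^e}$. Hence $D=(V^\circ)^{-1}A=D^\circ\otimes_{k^\circ}k$. Choosing a basis of $k$ over $k^\circ$ that contains $1$, we see that $D$ is free over $D^\circ$ and that $D^\circ$ is a direct summand of $D$ as a $D^\circ$-module.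

Every $f\in D$ has some $f^{p^e}\in D^\circ$. So $D$ is integral over $D^\circ$ and $\dim D=\dim D^\circ$. With $Q^\circ=\operatorname{Frac}D^\circ$, the ring $D\otimes_{D^\circ}Q^\circ$ is a localization of $D$, hence a domain between $D$ and $Q$, and it is integral over the field $Q^\circ$; so it is a field and equals $Q$. As $D$ is flat over $D^\circ$,
$$\operatorname{Ext}^i_D(Q,D)=\operatorname{Ext}^i_D(D\otimes_{D^\circ}Q^\circ,D)=\operatorname{Ext}^i_{D^\circ}(Q^\circ,D),$$
and this has $\operatorname{Ext}^i_{D^\circ}(Q^\circ,D^\circ)$ as a direct summand. Since $\rho(k,\dim D)=\rho(k^\circ,\dim D^\circ)$, the non-vanishing for $D^\circ$ implies that for $D$. So we may assume that $k$ satisfies $(*)$.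

**Step 3.** *We feed a system of parameters into Proposition 5.* If $d=0$, then $D=Q$, $\rho=0$ and $\operatorname{Ext}^0\ne0$. Let $d\ge1$, let $\mathfrak m$ be a maximal ideal of height $d$, and let $a_0,\dots,a_{d-1}\in\mathfrak m$ be a system of parameters of $D_\mathfrak m$. Then $\dim D_\mathfrak m/(a_0,\dots,a_s)=d-(s+1)$ for $0\le s\le d-1$, and by Remark 6 all elements $a_0$ and $a_j-ca_0$ ($1\le j\le d-1$, $c\in k$) are nonzero. There are two cases.

Suppose $\aleph_{d-1}\le\max(|k|,\aleph_0)$. Then $\rho=d$. Take $s=d-1$; if $s\ge1$, then $|k|\ge\aleph_s$. Choose $C_j\subset k$ with $|C_j|=\aleph_j$ ($1\le j\le s$), and let $\Sigma$ be the monoid generated by $a_0$ and the $a_j-ca_0$, $1\le j\le s$, $c\in C_j$; then $|\Sigma|\le\aleph_s$. Proposition 5 gives $H^d(\Sigma;D)\ne0$. By Lemma 3(ii) with $m=i=d$, the map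
$$\operatorname{Ext}^d_D(Q,D)=H^d(D\setminus0;D)\to H^d(\Sigma;D)$$
is surjective, so $\operatorname{Ext}^d_D(Q,D)\ne0$.

Otherwise $\max(|k|,\aleph_0)=\aleph_t$ with $t<d-1$ finite, and $\rho=t+1$. Apply Proposition 5 with $s=t$ (if $t\ge1$, then $|k|=\aleph_t$), the elements $a_0,\dots,a_t$, sets $C_j\subset k$ with $|C_j|=\aleph_j$ ($1\le j\le t$), and $\Sigma=D\setminus0$, which has cardinality $\le\aleph_t$. This gives $\operatorname{Ext}^{t+1}_D(Q,D)=H^{t+1}(D\setminus0;D)\ne0$. $\square$

With Section 3 this completes the proof of Theorem A: $U^{-1}k[X_1,\dots,X_n]$ has full-cosupport for every field $k$, every $n\ge0$ and every multiplicatively closed $U$.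

## 11. Complexes over localizations of affine algebras: proof of Theorem B

Let $B$ and $M$ be as in Theorem B, $\mathfrak q\in\operatorname{Spec}B$, $D=B/\mathfrak q$, $Q=\kappa(\mathfrak q)$ and $\rho=\rho(k,\dim D)$. Again $D$ is a localization of an affine domain over $k$.

**Step 1.** *If $M_\mathfrak q=0$, then $\mathfrak q\notin\operatorname{cosupp}_BM$.* The cohomology of $M$ consists of finitely many nonzero finitely generated modules, so some $s\notin\mathfrak q$ kills all of it. A power of $s$ is then zero on $M$ in $D(B)$. By induction along truncation triangles it is enough to see this: if $M'\to M\to M''\to M'[1]$ is a triangle with $s^a=0$ on $M'$ and $s^b=0$ on $M''$, then $s^{a+b}=0$ on $M$. The composite of $s^b:M\to M$ with $M\to M''$ is zero, so $s^b$ factors as $M\to M'\to M$, and multiplying by $s^a$, which is $0$ on $M'$, gives $0$. Since $s$ is invertible on $\kappa(\mathfrak q)$, a power of $s$ acts on $\operatorname{RHom}_B(\kappa(\mathfrak q),M)$ both bijectively and as zero. So this object is $0$.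

**Step 2.** *If $M_\mathfrak q\ne0$, we first make the cohomology into $D$-modules.* Let $K$ be the Koszul complex, in degrees $-m,\dots,0$, on generators $y_1,\dots,y_m$ of $\mathfrak q$, and let $N=M\otimes_BK$. The modules $H^j(N)$ are finitely generated, zero for almost all $j$, and killed by $\mathfrak q$, because each $y_i$ is null-homotopic on $K$. Also $N_\mathfrak q\ne0$: the top cohomology of $M_\mathfrak q\otimes K$ is, by right exactness, $H^{\rm top}(M_\mathfrak q)/\mathfrak qH^{\rm top}(M_\mathfrak q)$, which is nonzero by Nakayama's lemma.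

**Step 3.** *We compute with single modules.* Let $L$ be a finitely generated $D$-module of rank $e$. Elements of $L$ that form a basis of $L\otimes_DQ$ give an injection $D^e\to L$ with finitely generated torsion cokernel. By the argument of Step 1 in Section 3, with $B$ for $S$, we have $\operatorname{Ext}^i_B(B_\mathfrak q,L)=\operatorname{Ext}^i_D(Q,L)\cong\operatorname{Ext}^i_D(Q,D)^e$. By Theorem 1 this vanishes for $i>\rho$, is nonzero for $i=\rho$ if $e>0$, and vanishes for all $i$ if $e=0$.

**Step 4.** *We show $\operatorname{RHom}_B(B_\mathfrak q,N)\ne0$ by looking at the highest relevant degree.* Let $a$ be maximal with $H^a(N)_\mathfrak q\ne0$. For $j>a$ the $D$-module $H^j(N)$ is torsion, so by Step 3 it contributes nothing and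
$$\operatorname{Ext}^{a+\rho}_B(B_\mathfrak q,\tau^{\ge a}N)\cong\operatorname{Ext}^\rho_B(B_\mathfrak q,H^a(N))\ne0 .$$
For $j<a$ we have $a+\rho+1-j>\rho$, so $\operatorname{Ext}^{a+\rho+1-j}_B(B_\mathfrak q,H^j(N))=0$, and therefore $\operatorname{Ext}^{a+\rho+1}_B(B_\mathfrak q,\tau^{<a}N)=0$. Hence the map $\operatorname{Ext}^{a+\rho}_B(B_\mathfrak q,N)\to\operatorname{Ext}^{a+\rho}_B(B_\mathfrak q,\tau^{\ge a}N)$ is surjective onto a nonzero group.

**Step 5.** *We return from $B_\mathfrak q$ and $N$ to $\kappa(\mathfrak q)$ and $M$.* As $\operatorname{Hom}_B(K,B)\cong K[-m]$,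
$$\operatorname{RHom}_B(B_\mathfrak q\otimes_BK,M)\cong\operatorname{RHom}_B(B_\mathfrak q,N)[-m]\ne0 .$$
The complex $B_\mathfrak q\otimes_BK$ is bounded, and its cohomology modules are finitely generated over $B_\mathfrak q$ and killed by $\mathfrak q$, so they are finite direct sums of copies of $\kappa(\mathfrak q)$. By truncation triangles it lies in the thick subcategory of $D(B)$ generated by $\kappa(\mathfrak q)$. If $\operatorname{RHom}_B(\kappa(\mathfrak q),M)$ were $0$, then $\operatorname{RHom}_B(B_\mathfrak q\otimes_BK,M)$ would be $0$ as well. Hence $\mathfrak q\in\operatorname{cosupp}_BM$.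

For $M=B$ we have $B_\mathfrak q\ne0$ for every $\mathfrak q$, so $B$ has full-cosupport. $\square$
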